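# Boundary concentration for a Liouville system with uniformly convergent coefficients

## 1. A plausible "yes", tested on the disc, on a zero coefficient and at interior points

Let $\Omega\subset\mathbb R^2$ be a bounded open set with smooth boundary, $0\in\partial\Omega$, and consider
$$(P)\qquad -\Delta u=Ve^{v},\quad -\Delta v=We^{u}\ \text{ in }\Omega,\qquad u=v=0\ \text{ on }\partial\Omega,$$
with $V,W\in C^0(\bar\Omega)$ and classical solutions $u,v\in C^2(\Omega)\cap C^0(\bar\Omega)$. Suppose $V_i\to V$ and $W_i\to W$ in $C^0(\bar\Omega)$ with $0\le V_i\le b_1$, $0\le W_i\le b_2$, and let $(u_i,v_i)$ solve $(P)$ with data $(V_i,W_i)$ and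
$$\int_\Omega e^{u_i}\,dx\le C_1,\qquad \int_\Omega e^{v_i}\,dx\le C_2 .$$
Must $(u_i)$ and $(v_i)$ be bounded in $L^\infty(\Omega)$, uniformly in $i$? The bound may depend on the given sequences and on $V,W$, but not on $i$. The problem is posed in Samy Skander Bahoura, "A compactness result for a Gelfand-Liouville system with Lipschitz condition", arXiv:1501.00441 (2015).

The first guess is yes. For one equation ($u_i=v_i$, $V_i=W_i$), Brezis–Merle gives: if $0\le V_i\le b$ and $\int_\Omega e^{u_i}\le C$, then $\sup_Ku_i\le c(b,C,K,\Omega)$ for every compact $K\subset\Omega$. There do exist such sequences with $\sup_\Omega u_i\to\infty$, but without any convergence assumption on $(V_i)$. If $V_i\to V$ uniformly, then at every small scale $V_i$ looks constant, and constant coefficients seem harmless. Here are three tests.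

*Constant coefficients on a disc.* Let $\Omega$ be the unit disc centered at $q=(1,0)$, put $\varrho=|x-q|$, and for $a>0$ let $u=v=2\log\frac{1+a}{a+\varrho^2}$. Since $\Delta\log(a+\varrho^2)=\frac{4a}{(a+\varrho^2)^2}$,
$$-\Delta u=\frac{8a}{(a+\varrho^2)^2}=Ve^u,\qquad V=\frac{8a}{(1+a)^2},\qquad \int_\Omega e^u=\pi(1+a)^2\Big(\frac1a-\frac1{1+a}\Big)=\pi\,\frac{1+a}{a}.$$
Hence $\max u=2\log\frac{1+a}a=2\log\big(\frac1\pi\int_\Omega e^u\big)$. In this family a bound on $\int e^u$ bounds $u$, and the guess is right.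

*One coefficient zero.* If $V_i\equiv0$, then $u_i=0$, $-\Delta v_i=W_i\le b_2$, and by comparison $0\le v_i\le b_2T$, where $T$ is the torsion function: $-\Delta T=1$ in $\Omega$, $T=0$ on $\partial\Omega$. (On the disc above, $T=(1-\varrho^2)/4$.) The guess is right.

*Concentration at an interior point.* In the disc family, as $a\to0$, the measure $Ve^u\,dx$ has total mass $\frac{8\pi}{1+a}\to8\pi$, concentrated at $q$, and $u\to4\log\frac1\varrho$, whose exponential is not integrable. More generally, suppose a mass $m\ge4\pi$ of $V_ie^{v_i}dx$ concentrates at $x_0\in\Omega$. With $G$ the Green function, in the limit $u\ge mG(\cdot,x_0)\ge2\log\frac1{|x-x_0|}-C$ near $x_0$, so $\liminf e^{u_i}\ge C^{-1}|x-x_0|^{-2}$, and Fatou's lemma contradicts $\int e^{u_i}\le C_1$. Masses below $4\pi$ will turn out to be harmless (Lemma 2). So the interior is safe.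

This argument stops at the boundary. If $x_0\in\partial\Omega$ then $G(x,x_0)=0$, and a point mass at $x_0$ leaves no trace on the limit of $u_i$. Whatever happens must happen there, and there the guess fails.

## 2. Failure for continuous limits, the Hölder exponent $1/2$, and the possible limits

**Theorem 1 (counterexample).** Let $c>0$. There are $V_i=W_i\in C^\infty(\bar\Omega)$, $0<V_i\le2c$, and solutions $u_i=v_i\in C^\infty(\bar\Omega)$ of $(P)$ with $V_i\to V:=ce^{-cT}$ uniformly on $\bar\Omega$, $\sup_i\int_\Omega e^{u_i}<\infty$ and $\|u_i\|_{L^\infty}\to\infty$. Moreover $(V_i)$ is bounded in $C^{0,1/2}(\bar\Omega)$ and $V_i\to V$ in $C^{0,\alpha}(\bar\Omega)$ for every $\alpha<1/2$.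

So the answer is no, for every bounded smooth $\Omega$ with $0\in\partial\Omega$, already for one equation; the sequences constructed below blow up at $0$.

**Theorem 2 (the exponent $1/2$ is sharp).** Let $\alpha\in(1/2,1]$. If $V,W\ge0$, $\|V\|_{C^{0,\alpha}(\bar\Omega)},\|W\|_{C^{0,\alpha}(\bar\Omega)}\le A$ and $(u,v)$ solves $(P)$ with $\int e^u\le C_1$, $\int e^v\le C_2$, then $\|u\|_\infty+\|v\|_\infty\le C(\Omega,\alpha,A,C_1,C_2)$.

**Theorem 3 (classification of the limits).** Let $V,W\in C^0(\bar\Omega)$, $V,W\ge0$. There exist $V_i\to V$, $W_i\to W$ uniformly, $V_i,W_i\ge0$, and classical solutions of $(P)$ with $\int e^{u_i},\int e^{v_i}$ bounded and $\sup_i(\|u_i\|_\infty+\|v_i\|_\infty)=\infty$, if and only if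

(a) $(P)$ with data $(V,W)$ has a solution $(U_1,U_2)\in C^0(\bar\Omega)^2$ (equation in $\mathcal D'$), and

(b) $V(x_0)W(x_0)>0$ for some $x_0\in\partial\Omega$.

In particular the answer to the question is "yes" whenever $VW\equiv0$ on $\partial\Omega$.

## 3. Green potentials, a logarithmic Jensen inequality, and the geometry near $\partial\Omega$

**Notation.** $d(x)=\mathrm{dist}(x,\partial\Omega)$, $D=\mathrm{diam}\,\Omega$, $\Omega_r=\{x\in\Omega:d(x)<r\}$, $\nu$ is the outer normal, $n=-\nu$, and $B_r(x)$ is the open disc. $C$ is a constant independent of $i$ and of the small parameters $\delta,\varepsilon,r$, and it may change from line to line. The letter $c$ is reserved for Theorem 1; other small constants are written $C^{-1}$ or are numbered.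

**Green function.** $G\ge0$ is the Dirichlet Green function of $-\Delta$ in $\Omega$. By the maximum principle,
$$0\le G(x,y)\le\frac1{2\pi}\log\frac D{|x-y|},\qquad G_{\Omega'}\le G\ \text{ if }\Omega'\subset\Omega, \tag{3.1}$$
and for a disc with pole at the center, $G_{B_R(x)}(x,y)=\frac1{2\pi}\log\frac R{|x-y|}$. For $\varphi\in L^q(\Omega)$, $1<q<2$, the potential $w=\int G(\cdot,y)\varphi(y)\,dy$ solves $-\Delta w=\varphi$, $w=0$ on $\partial\Omega$. Calderón–Zygmund and Sobolev give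
$$\|w\|_{C^{0,2-2/q}(\bar\Omega)}\le C_q\|w\|_{W^{2,q}(\Omega)}\le C_q\|\varphi\|_{L^q(\Omega)}. \tag{3.2}$$
A function in $C^0(\bar\Omega)$ that vanishes on $\partial\Omega$ and satisfies $-\Delta z=\varphi$ in $\mathcal D'$ equals $w$: the difference is weakly harmonic, hence harmonic by Weyl's lemma, and has zero boundary values. In particular, solutions of $(P)$ with $V,W\ge0$ are $\ge0$ and equal the Green potentials of $Ve^v$, $We^u$.

**Logarithmic Jensen inequality.** Let $E$ be a set of diameter at most $\ell$, $\varphi\ge0$ on $E$ with $\int_E\varphi\le m$, and $qm<4\pi$. Then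
$$\int_E\exp\Big(q\int_E\frac1{2\pi}\log\frac{\ell}{|x-y|}\varphi(y)\,dy\Big)dx\le\max\Big(\pi\ell^2,\ \frac{2\pi\ell^2}{2-qm/2\pi}\Big)=\frac{2\pi\ell^2}{2-qm/2\pi}. \tag{3.3}$$
Indeed, let $m'=\int_E\varphi$. If $m'=0$, the left side is $|E|\le\pi\ell^2$. Otherwise, by Jensen for the probability measure $\varphi\,dy/m'$, and since $\ell/|x-y|\ge1$, the exponential is at most $\frac1{m'}\int_E(\ell/|x-y|)^{qm/2\pi}\varphi(y)\,dy$. Integrate in $x$ and use $E\subset\overline{B_\ell(y)}$ and $\int_{B_\ell(0)}(\ell/|z|)^a\,dz=\frac{2\pi\ell^2}{2-a}$ for $0\le a<2$.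

**Interior estimates.** For $u\in C^2(B_\lambda(x))$,
$$|\nabla u(x)|\le C\big(\lambda^{-1}\sup_{B_\lambda(x)}|u|+\lambda\sup_{B_\lambda(x)}|\Delta u|\big), \tag{3.4}$$
and for $H\ge0$ harmonic in $B_R(x)$ and $|y-x|\le\varrho<R$, Harnack's inequality reads
$$\frac{R-\varrho}{R+\varrho}\,H(x)\le H(y)\le\frac{R+\varrho}{R-\varrho}\,H(x). \tag{3.5}$$

**Pohozaev identity.** For $a,b\in C^2$ and a $C^1$ field $X$, write out $\nabla a\cdot\nabla(X\cdot\nabla b)=\sum\partial_ja\,\partial_jX_k\,\partial_kb+\sum X_k\,\partial_ja\,\partial_{jk}b$. The terms with second derivatives of the form $X_k\partial_ja\,\partial_{jk}b$, $X_k\partial_jb\,\partial_{jk}a$ cancel against $X\cdot\nabla(\nabla a\cdot\nabla b)$, so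
$$\mathrm{div}\big(\nabla a\,X\!\cdot\!\nabla b+\nabla b\,X\!\cdot\!\nabla a-X\,\nabla a\!\cdot\!\nabla b\big)=\Delta a\,X\!\cdot\!\nabla b+\Delta b\,X\!\cdot\!\nabla a+\mathcal R, \tag{3.6}$$
$$\mathcal R=\sum_{j,k}\partial_jX_k(\partial_ja\,\partial_kb+\partial_jb\,\partial_ka)-(\mathrm{div}X)\,\nabla a\!\cdot\!\nabla b .$$
So $|\mathcal R|\le C|DX||\nabla a||\nabla b|$, and for $X(x)=x$ in dimension two $\mathcal R=2\nabla a\cdot\nabla b-2\nabla a\cdot\nabla b=0$.

**Geometry.** Let $\rho_0>0$ be a radius for uniform interior and exterior tangent balls. For small $r_1>0$ the map $(s,t)\mapsto s+tn(s)$ is a diffeomorphism of $\partial\Omega\times(0,r_1)$ onto $\Omega_{r_1}$ with Jacobian bounded above and below, $d(s+tn(s))=t$, and nearest boundary point $\pi(s+tn(s))=s$. Consequently $\int_\Omega d^{\,a}\,dx<\infty$ for every $a>-1$. For $z\in\partial\Omega$, $t\le r_1$, the set $\{s\in\partial\Omega:|s-z|<t\}$ has length at most $Ct$, and at least $2t$, because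 the boundary curve leaves $B_t(z)$ in both directions from $z$. Finally, $T\in C^\infty(\bar\Omega)$, $T\ge0$ and $T\le Cd$.

## 4. A bubble at distance $\delta$ from the boundary has core radius of order $\delta^2$

We transplant the disc profile to a center at small distance $\delta$ from $\partial\Omega$, with zero boundary values. For small $\delta\in(0,\rho_0/2)$ let
$$p=\delta n(0),\qquad p^*=-\delta n(0),\qquad r=|x-p| .$$
The tangent balls contain $B_\delta(p)$ and $B_\delta(p^*)$, so $d(p)=\delta$, $B_\delta(p)\subset\Omega$, and $|x-p^*|\ge\delta$ on $\bar\Omega$. Since $|p-p^*|=2\delta$,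
$$r\le3|x-p^*|\text{ on }\bar\Omega,\qquad |x-p^*|\le3r\text{ on }\partial\Omega,\qquad |x-p^*|\le5r\text{ where }r\ge\delta/2 \tag{4.1}$$
(on $\partial\Omega$ we used $r\ge\delta$). For $\varepsilon\in(0,\delta]$ set
$$f=\frac{8\varepsilon^2}{(\varepsilon^2+r^2)^2},\qquad -\Delta\psi=f\text{ in }\Omega,\quad\psi=0\text{ on }\partial\Omega,\qquad h=\psi+2\log(\varepsilon^2+r^2).$$
We have $\int_{\mathbb R^2}f=8\pi$. Since $-\Delta(-2\log(\varepsilon^2+r^2))=f$, $h$ is harmonic with boundary data $2\log(\varepsilon^2+r^2)$. If the boundary were a line, then $r=|x-p^*|$ on it, and the image point $p^*$ suggests $h\approx4\log|x-p^*|$. So let $k=h-4\log|x-p^*|$, harmonic in $\Omega$. On $\partial\Omega$ we have $\varepsilon\le\delta\le r$ and, by (4.1),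
$$\frac19\le\frac{\varepsilon^2+r^2}{|x-p^*|^2}\le\frac{2r^2}{|x-p^*|^2}\le18,\qquad\text{hence }|k|\le k_0:=2\log18\ \text{ in }\Omega .$$

**Choice of $\varepsilon$.** This choice makes $\gamma e^\psi$ and $f$ agree at $p$. Fix $\gamma>0$. The map $\varepsilon\mapsto h_\varepsilon(p)$ is continuous on $(0,\delta]$, because the boundary data depend continuously on $\varepsilon$ in the sup norm, and $|h_\varepsilon(p)-4\log(2\delta)|\le k_0$. So $\gamma e^{h_\varepsilon(p)}-8\varepsilon^2$ is at least $16\gamma e^{-k_0}\delta^4-8\varepsilon^2>0$ for $\varepsilon$ near $0$, and at $\varepsilon=\delta$ it is at most $16\gamma e^{k_0}\delta^4-8\delta^2<0$ if $\delta$ is small. By the intermediate value theorem we may choose $\varepsilon\in(0,\delta)$ with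
$$\gamma e^{h(p)}=8\varepsilon^2,\qquad\text{hence}\quad C^{-1}\delta^2\le\varepsilon\le C\delta^2. \tag{4.2}$$

**Lemma 1.** For small $\delta$, with constants depending only on $\Omega,\gamma$:

1. If $r<\delta/2$: $|\gamma e^\psi-f|\le C\delta^3(\varepsilon+r)^{-3}$, $C^{-1}f\le e^\psi\le Cf$, $|\psi-\psi(p)|\le2\log(1+r^2/\varepsilon^2)+C$.
2. If $r\ge\delta/2$: $0\le\psi\le C$ and $f\le C$. Everywhere $fe^{-\psi}\le C$.
3. $\int_\Omega\psi\le C\delta$, $\int_{\{r\ge\delta/2\}}f\le C\delta^2$, $\int_\Omega e^\psi\le C$.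
4. $\psi(p)=2\log\frac1\varepsilon+\log\frac8\gamma\to\infty$ as $\delta\to0$, and $0\le\psi\le\psi(p)+C$.

*Proof.* (1) Since $|k|\le k_0$ on $B_\delta(p)$, (3.4) gives $|\nabla k|\le C/\delta$ on $B_{\delta/2}(p)$, and $|\nabla4\log|x-p^*||=4/|x-p^*|\le4/\delta$. So $|h(x)-h(p)|\le Cr/\delta\le C$ for $r<\delta/2$. By (4.2), $e^{h(p)}=8\varepsilon^2/\gamma$, so
$$|e^{h(x)}-e^{h(p)}|\le C\varepsilon^2\,\frac r\delta\le C\delta^3r .$$
Now $f=\gamma e^{h(p)}(\varepsilon^2+r^2)^{-2}$ and $e^\psi=e^h(\varepsilon^2+r^2)^{-2}$. Therefore $|\gamma e^\psi-f|\le C\delta^3r(\varepsilon^2+r^2)^{-2}\le C\delta^3(\varepsilon+r)^{-3}$, the ratio $\gamma e^\psi/f=e^{h-h(p)}$ lies between positive constants, and $\psi-\psi(p)=h-h(p)-2\log(1+r^2/\varepsilon^2)$.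

(2) $\psi\ge0$ by the maximum principle. If $r\ge\delta/2$, then $\psi=k+4\log|x-p^*|-2\log(\varepsilon^2+r^2)\le k_0+4\log\frac{|x-p^*|}r\le k_0+4\log5$ by (4.1), and $f\le8\varepsilon^2r^{-4}\le C\delta^4\delta^{-4}$. So $fe^{-\psi}\le C$ there; for $r<\delta/2$ use $e^\psi\ge C^{-1}f$.

(3) $T\le Cd\le C(\delta+r)$, because $d(x)\le d(p)+|x-p|$. Hence
$$\int_\Omega\psi=\int_\Omega\psi(-\Delta T)=\int_\Omega fT\le C\int_{\mathbb R^2}f(\delta+r)\,dx\le C(\delta+\varepsilon)\le C\delta .$$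
Also $\int_{r\ge\delta/2}f\le16\pi\varepsilon^2\int_{\delta/2}^\infty s^{-3}ds\le C\varepsilon^2/\delta^2\le C\delta^2$. Finally $\int e^\psi\le C\int f+C|\Omega|\le C$ by (1), (2).

(4) $\psi(p)=h(p)-4\log\varepsilon$, and $h(p)=\log(8\varepsilon^2/\gamma)$. For $r<\delta/2$, $\psi-\psi(p)\le h-h(p)\le C$; for $r\ge\delta/2$, $\psi\le C$, while $\psi(p)>0$ for small $\delta$. $\square$

We record an integrated form of (1). For $1<q\le4/3$,
$$\|(\gamma e^\psi-f)1_{\{r<\delta/2\}}\|_{L^q}\le C\delta^3\Big(\int_0^\infty(\varepsilon+s)^{-3q}s\,ds\Big)^{1/q}\le C_q\delta^3\varepsilon^{-3+2/q}\le C_q\,\delta^{4/q-3}, \tag{4.3}$$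
by $3q>2$, $-3+2/q<0$ and $\varepsilon\ge C^{-1}\delta^2$.

## 5. From a bounded coefficient to a convergent one: proof of Theorem 1

For one equation, any $u$ with $-\Delta u\ge0$ and zero boundary values solves $-\Delta u=Ve^u$ with $V:=(-\Delta u)e^{-u}$. The only question is whether $V$ behaves.

The first candidate is $u=\psi$, with $V=fe^{-\psi}$. By Lemma 1 it has $0<V\le C$, $\int e^u\le C$ and $u(p)\to\infty$. So without convergence of the coefficients the bound fails. But this $V$ does not converge uniformly. At the center $V(p)=\frac8{\varepsilon^2}e^{-\psi(p)}=\gamma$ by Lemma 1(4), while at a fixed distance from $0$ we have $V\le f\le C\varepsilon^2\to0$. A uniform limit would be a continuous function equal to $0$ on $\bar\Omega\setminus\{0\}$ and to $\gamma$ at $0$. The candidate stops working at one point: away from the bubble, $f$ is almost $0$ while $e^\psi\ge1$.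

The remedy is to prescribe the right-hand side $\gamma e^\psi$ instead of $f$. Near $p$ the two almost agree, by (4.3). Away from $p$, $\gamma e^\psi$ is about $\gamma$, which $\gamma T$ absorbs.

*Proof of Theorem 1.* Take $\gamma=c$ in Section 4.

**Step 1: exact solutions.** Let $g:=c(e^\psi-1)-f\in C^\infty(\bar\Omega)$, let $-\Delta z=g$ in $\Omega$, $z=0$ on $\partial\Omega$, and
$$u:=cT+\psi+z,\qquad V_\delta:=c\,e^{-cT-z}>0 .$$
Then $u\in C^\infty(\bar\Omega)$, $u=0$ on $\partial\Omega$, and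
$$-\Delta u=c+f+c(e^\psi-1)-f=c\,e^\psi=c\,e^{-cT-z}e^u=V_\delta e^u .$$
So $(u,u)$ solves $(P)$ with data $(V_\delta,V_\delta)$, and everything reduces to the smallness of $z$.

**Step 2: $z$ is small.** Write $g=g_1+g_2$ with $g_1=(ce^\psi-f)1_{\{r<\delta/2\}}$, so that $g_2=-c$ on $\{r<\delta/2\}$ and $g_2=c(e^\psi-1)-f$ on $\{r\ge\delta/2\}$. For $1<q\le4/3$, (4.3) gives $\|g_1\|_{L^q}\le C_q\delta^{4/q-3}$. On $\{r\ge\delta/2\}$ we have $0\le\psi\le C$, hence $0\le e^\psi-1\le C\psi$. So Lemma 1(2),(3) yields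
$$|g_2|\le C,\qquad\|g_2\|_{L^1}\le C\delta^2+C\int_\Omega\psi+\int_{\{r\ge\delta/2\}}f\le C\delta,\qquad\|g_2\|_{L^q}\le C\delta^{1/q}\le C\delta^{4/q-3},$$
the last inequality because $1/q\ge4/q-3$. With (3.2) and $q=\frac2{2-\alpha}$, so that $2-\frac2q=\alpha$ and $\frac4q-3=1-2\alpha$,
$$\|z\|_{C^{0,\alpha}(\bar\Omega)}\le C_\alpha\,\delta^{1-2\alpha},\qquad0<\alpha\le\tfrac12 . \tag{5.1}$$

**Step 3: conclusion.** By (5.1), $z\to0$ in $C^{0,\alpha}$ for $\alpha<\frac12$, in particular uniformly, and $z$ is bounded in $C^{0,1/2}$. Since $|e^{-z(x)}-e^{-z(y)}|\le e^{\|z\|_\infty}|z(x)-z(y)|$, the same holds for $V_\delta-ce^{-cT}=ce^{-cT}(e^{-z}-1)$. As $T\ge0$, $V_\delta\le ce^{\|z\|_\infty}\le2c$ for small $\delta$. Finally $\int e^u\le C\int e^\psi\le C$, while $u(p)\ge\psi(p)-\|z\|_\infty\to\infty$. Take $\delta=\delta_i\to0$. $\blacksquare$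

The exponent $\frac12$ can be read off the geometry. For the candidate $u=\psi$, $V=fe^{-\psi}=\gamma e^{-(h-h(p))}$ near $p$, and the main part $4\log|x-p^*|$ of $h$ has gradient of length $4/|p-p^*|=2/\delta$ at $p$. A slope of order $1/\delta$ on a core of radius $\varepsilon$ of order $\delta^2$ changes $V$ by an amount of order $\delta$: this tends to $0$, and it is of the order of $(\delta^2)^{1/2}$. This is a heuristic; Theorem 2 makes it precise.

## 6. Where convergent data can concentrate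

From here on let $V_i\to V$, $W_i\to W$ uniformly, $0\le V_i,W_i\le b$, with solutions $u_i,v_i$ and $\int e^{u_i}\le C_1$, $\int e^{v_i}\le C_2$. Pass to a subsequence with $V_ie^{v_i}dx\rightharpoonup\mu$ and $W_ie^{u_i}dx\rightharpoonup\mu'$ weakly-* as measures on the compact set $\bar\Omega$. Recall that then the limit measure of a relatively open set is at most the $\liminf$ of the measures, and that of a closed set is at least the $\limsup$. We study
$$S=\{x\in\bar\Omega:\mu(\{x\})\ge4\pi,\ \mu'(\{x\})\ge4\pi\}.$$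

For example, for the sequence of Theorem 1, $V_\delta e^u=ce^\psi=c+f+g$ with $\|g\|_{L^1}\to0$ (Step 2 above with any $q>1$ close to $1$), and $f\,dx\rightharpoonup8\pi\delta_0$, because $p\to0$, $\int_{r\ge\delta/2}f\to0$ and $\int_{B_{\delta/2}(p)}f\to8\pi$. So $\mu=\mu'=c\,dx+8\pi\delta_0$ and $S=\{0\}$.

**Local exponential integrability.** Let $0\le\varphi\in L^1(\Omega)$, $w=\int G(\cdot,y)\varphi(y)\,dy$, $x_0\in\bar\Omega$, $\int_{\Omega\cap B_{2r}(x_0)}\varphi\le m$ and $qm<4\pi$. Then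
$$\int_{\Omega\cap B_r(x_0)}e^{qw}\le C(q,m,r,\|\varphi\|_1,D). \tag{6.1}$$
Indeed, for $x\in\Omega\cap B_r(x_0)$ and $y\notin B_{2r}(x_0)$ we have $|x-y|\ge r$, so by (3.1)
$$w(x)\le\frac{\|\varphi\|_1}{2\pi}\log^+\frac Dr+\int_{\Omega\cap B_{2r}(x_0)}\frac1{2\pi}\log\frac D{|x-y|}\varphi(y)\,dy .$$
Apply (3.3) on $E=\Omega$ with $\ell=D$ and $\varphi1_{B_{2r}(x_0)}$.

**Lemma 2.**
(i) $S$ is finite, and every $x_0\in\bar\Omega\setminus S$ has a neighborhood in which $u_i,v_i$ are uniformly bounded; so $\sup_{\Omega\setminus B_\rho(S)}(u_i+v_i)\le C_\rho$ for all $\rho>0$.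
(ii) $S\subset\partial\Omega$, and $V,W>0$ on $S$.
(iii) $|u_i-v_i|\le C_0$ in $\Omega$ for large $i$.

Here $B_\rho(S)=\{x:\mathrm{dist}(x,S)<\rho\}$.

*Proof.* **Step (i): a mass below $4\pi$ is harmless.** $S$ is finite since $4\pi\,\#S\le\mu(\bar\Omega)<\infty$. Let $\mu(\{x_0\})<4\pi$. Pick $m\in(\mu(\{x_0\}),4\pi)$ and then $r>0$ with $\mu(\overline{B_{2r}(x_0)}\cap\bar\Omega)<m$; for large $i$, $\int_{\Omega\cap B_{2r}(x_0)}V_ie^{v_i}\le m$. Since $u_i$ is the potential of $V_ie^{v_i}$, (6.1) bounds $e^{u_i}$ in $L^q(\Omega\cap B_r(x_0))$ for some $q>1$. For $x\in\Omega\cap B_{r/2}(x_0)$ split $v_i(x)=\int G(x,y)W_ie^{u_i}dy$ at $\partial B_r(x_0)$. In the far part $|x-y|\ge r/2$, so it is at most $\frac1{2\pi}\log^+\frac{2D}r\,bC_1$. The near part is bounded by Hölder's inequality, since $\log(D/|x-\cdot|)$ is bounded in $L^{q'}(\Omega)$ uniformly in $x$. So $v_i$ is bounded on $\Omega\cap B_{r/2}(x_0)$. Splitting $u_i=\int GV_ie^{v_i}$ at $\partial B_{r/2}(x_0)$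 in the same way bounds $u_i$ on $\Omega\cap B_{r/4}(x_0)$. The finitely many remaining $i$ do no harm, each solution being bounded. The case $\mu'(\{x_0\})<4\pi$ is symmetric. The last claim follows by covering the compact set $\bar\Omega\setminus B_\rho(S)$.

**Step (ii): concentration only at boundary points where both limits are positive.** Let $x_0\in S\cap\Omega$. For $x\ne x_0$ near $x_0$ let $\zeta$ be a continuous cutoff, $0\le\zeta\le1$, $\zeta(x_0)=1$, supported in a small ball about $x_0$ that is relatively compact in $\Omega\setminus\{x\}$. Then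
$$\liminf_iu_i(x)\ge\lim_i\int G(x,y)\zeta(y)V_ie^{v_i}dy=\int G(x,y)\zeta\,d\mu\ge4\pi G(x,x_0)\ge2\log\frac1{|x-x_0|}-C .$$
By Fatou, $\liminf\int e^{u_i}\ge C^{-1}\int_{B_s(x_0)}|x-x_0|^{-2}dx=\infty$ for some small $s$, a contradiction. So $S\subset\partial\Omega$. For $x_0\in S$ and $s>0$,
$$4\pi\le\mu(\{x_0\})\le\liminf_i\int_{\Omega\cap B_s(x_0)}V_ie^{v_i}\le C_2\sup_{\Omega\cap B_s(x_0)}V ,$$
and $s\to0$ gives $V(x_0)\ge4\pi/C_2>0$. Similarly $W(x_0)>0$.

**Step (iii): comparison of $u_i$ and $v_i$.** By (ii) choose $\rho,c_0>0$ such that the balls $B_{2\rho}(x_0)$, $x_0\in S$, are disjoint and $V_i,W_i\ge c_0$ on $\Omega\cap B_{2\rho}(S)$ for large $i$. On $\Omega\setminus B_\rho(S)$ use (i): $|u_i-v_i|\le C_\rho$. Fix $x_0\in S$, put $M_0=\max(\log\frac b{c_0},C_\rho,0)$, omit $i$, and consider $O=\{x\in\Omega\cap B_\rho(x_0):u-v>M_0\}$. In $O$,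
$$-\Delta(u-v)=Ve^v-We^u\le be^v-c_0e^u<0,$$
so $u-v$ is subharmonic in $O$. At boundary points of $O$ we have $u-v\le M_0$: this holds by continuity inside $\Omega\cap B_\rho(x_0)$, $u-v=0$ on $\partial\Omega$, and $u-v\le C_\rho$ on $\Omega\cap\partial B_\rho(x_0)$. By the maximum principle $u-v\le M_0$ in $O$, so $O=\emptyset$. Exchange $u$ and $v$. $\square$

## 7. The two masses of an entire solution

Rescaling near a concentration point will produce solutions on the whole plane. Their masses satisfy a quadratic relation.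

**Lemma 3.** Let $V_0,W_0>0$ be constants, $-\Delta w_1=V_0e^{w_2}$, $-\Delta w_2=W_0e^{w_1}$ in $\mathbb R^2$, $w_1,w_2\le0$, $\int e^{w_1}+\int e^{w_2}<\infty$. With $m_1=\int V_0e^{w_2}$, $m_2=\int W_0e^{w_1}$ we have $(m_1-4\pi)(m_2-4\pi)=16\pi^2$ and $m_1,m_2>4\pi$; so $\max(m_1,m_2)\ge8\pi$.

For example, with $V_0=W_0=8$ and $w_1=w_2=-2\log(1+|x|^2)$ we get $m_1=m_2=8\int(1+|x|^2)^{-2}=8\pi$, and $(4\pi)^2=16\pi^2$.

*Proof.* (By elliptic regularity $w_1,w_2$ are smooth.)

**Step 1: representation, and $m_1>4\pi$.** Let $F=V_0e^{w_2}\in L^1\cap L^\infty$ and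
$$p_1(x)=\frac1{2\pi}\int\big(\log|x-y|-\log(1+|y|)\big)F(y)\,dy .$$
The integral converges: the bracket is bounded for large $|y|$ and has an integrable singularity. Then $\Delta p_1=F$, and $|x-y|\le(1+|x|)(1+|y|)$ gives $p_1\le\frac{m_1}{2\pi}\log(1+|x|)$. So $w_1+p_1$ is entire harmonic and at most $\frac{m_1}{2\pi}\log(1+|x|)$, hence constant by Liouville. Thus $w_1=\mathrm{const}-p_1\ge-C-\frac{m_1}{2\pi}\log(1+|x|)$, and $\int e^{w_1}<\infty$ forces $\frac{m_1}{2\pi}>2$. Likewise $m_2>4\pi$.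

**Step 2: decay of $e^{w_j}$.** We claim $p_1(x)/\log|x|\to\frac{m_1}{2\pi}$ as $|x|\to\infty$, i.e. that
$$\int\frac{\log|x-y|-\log(1+|y|)-\log|x|}{\log|x|}F(y)\,dy\to0 .$$
On $|x-y|<1$, the term with $\log|x-y|$ contributes at most $C\|F\|_\infty/\log|x|$, and the other terms are bounded by $C\int_{|x-y|<1}F\to0$. On $|x-y|\ge1$ and $|x|\ge2$ the quotient is bounded. From above, the numerator is at most $\log(1+|x|)-\log|x|$. From below, if $|y|\le2|x|$ it is at least $-\log(1+2|x|)-\log|x|$, and if $|y|>2|x|$ then $|x-y|\ge|y|/2$ and it is at least $\log\frac{|y|}{2(1+|y|)}-\log|x|\ge-C-\log|x|$. For fixed $y$ the quotient tends to $0$, so dominated convergence applies. The same holds for $w_2$. Since $m_j/2\pi>2$, there is $\eta>0$ with $e^{w_1},e^{w_2}\le C|x|^{-2-\eta}$ for large $|x|$.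

**Step 3: asymptotics of the gradients.** We have $\nabla w_1=-\frac1{2\pi}\int\frac{x-y}{|x-y|^2}F\,dy$. By the identity $\big|\frac a{|a|^2}-\frac b{|b|^2}\big|=\frac{|a-b|}{|a||b|}$,
$$|x|\,\Big|\nabla w_1+\frac{m_1}{2\pi}\frac x{|x|^2}\Big|\le\frac1{2\pi}\int\frac{|y|}{|x-y|}F(y)\,dy .$$
On $|y|<|x|/2$ the integrand is at most $F$ and tends to $0$ pointwise, so this part tends to $0$. On $|y|\ge|x|/2$, $|x-y|\ge|x|$ we have $\frac{|y|}{|x-y|}\le2$, and $\int_{|y|\ge|x|/2}F\to0$. On $|y|\ge|x|/2$, $|x-y|<|x|$ we have $|y|<2|x|$ and $F\le C|x|^{-2-\eta}$, so this part is at most $C|x|^{-2-\eta}\cdot2|x|\cdot2\pi|x|\to0$. Hence $\nabla w_j=-\frac{m_j}{2\pi}\frac x{|x|^2}+o(|x|^{-1})$ for $j=1,2$.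

**Step 4: Pohozaev.** Let $\Phi=V_0e^{w_2}+W_0e^{w_1}$. By (3.6) with $X=x$, $\mathcal R=0$,
$$\mathrm{div}\big(\nabla w_1\,x\!\cdot\!\nabla w_2+\nabla w_2\,x\!\cdot\!\nabla w_1-x\,\nabla w_1\!\cdot\!\nabla w_2\big)=-x\cdot\nabla\Phi=-\mathrm{div}(x\Phi)+2\Phi .$$
Integrate on $B_R(0)$. By Step 3 the left side is $2\pi R\cdot R\cdot\frac{m_1m_2}{4\pi^2R^2}+o(1)\to\frac{m_1m_2}{2\pi}$. On the right, $\int_{\partial B_R}R\Phi\le CR^2R^{-2-\eta}\to0$, which leaves $2(m_1+m_2)$. So $m_1m_2=4\pi(m_1+m_2)$, which is the claim. $\square$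

## 8. Pohozaev with a coefficient smoothed at scale $d^2$: proof of Theorem 2

Suppose Theorem 2 fails: there are data with the stated bounds and solutions with $\max(\|u_i\|_\infty,\|v_i\|_\infty)\to\infty$. By Arzelà–Ascoli a subsequence has $V_i\to V$, $W_i\to W$ uniformly, and Section 6 applies (with $b=A$); fix $\rho,c_0$ as in the proof of Lemma 2(iii). Since $u_i,v_i\in W^{2,q}$ for all $q<\infty$, the right-hand sides are Hölder on $\bar\Omega$, and Schauder theory gives $u_i,v_i\in C^2(\bar\Omega)$. We omit $i$, always taken large.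

The natural tool is (3.6) with $X=\nu$ on $\partial\Omega$. It expresses the boundary energy
$$J=\int_{\partial\Omega}\partial_\nu u\,\partial_\nu v\,ds\qquad(\text{integrand}\ge0,\text{ since }\partial_\nu u,\partial_\nu v\le0)$$
through integrals such as $\int VX\cdot\nabla e^v$. If $V$ is Lipschitz, integration by parts turns this into $\int_{\partial\Omega}V\,ds-\int e^v\,\mathrm{div}(VX)$, which is bounded. If $V$ is only Hölder, $\nabla V$ does not exist, and the computation stops there. So we replace $V$ near $x$ by an average $\tilde V$ at a scale $\sigma(x)$. This costs $|\nabla\tilde V|e^v\le C\sigma^{\alpha-1}e^v$ and $|V-\tilde V||\nabla v|e^v\le C\sigma^\alpha|\nabla v|e^v$. If $|\nabla v|$ is at most about $d^{-2}$, as the core radius in Section 4 suggests, the two costs balance at $\sigma\approx d^2$ and are about $d^{2\alpha-2}e^v$. The weight $d^{2\alpha-2}$ is integrable exactly when $\alpha>\frac12$. Steps 1 and 2 prove the gradient bound up to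 an arbitrarily small loss $\eta$. Step 3 performs the smoothing. Steps 4–6 control the weighted integral, and Step 7 concludes.

**Step 1: for every $\eta\in(0,1)$, $u,v\le(4+\eta)\log\frac1d+C_\eta$ in $\Omega$.** This is the height bound that $\varepsilon\approx\delta^2$ predicts. If it fails, then along a subsequence
$$L_i=\max_\Omega\big[\max(u_i,v_i)+(4+\eta)\log d\big]\to\infty,$$
attained at some $x_i$, since the bracket tends to $-\infty$ at $\partial\Omega$. By symmetry, say $u_i(x_i)=\max(u_i,v_i)(x_i)=:N_i$. Let $d_i=d(x_i)$, $\varepsilon_i=e^{-N_i/2}=e^{-L_i/2}d_i^{2+\eta/2}$. Then $N_i\ge L_i-(4+\eta)\log D\to\infty$, so by Lemma 2, after passing to a subsequence, $x_i\to x_0\in S$. As $S\subset\partial\Omega$, $d_i\to0$ and $\varepsilon_i/d_i=e^{-L_i/2}d_i^{1+\eta/2}\to0$. Put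
$$w_1^i(y)=u_i(x_i+\varepsilon_iy)-N_i,\qquad w_2^i(y)=v_i(x_i+\varepsilon_iy)-N_i .$$
For $|y|\le R$ the definition of $L_i$ and $d(x_i+\varepsilon_iy)\ge d_i-R\varepsilon_i$ give $w_1^i,w_2^i\le(4+\eta)\log\frac{d_i}{d_i-R\varepsilon_i}\to0$. Since $\varepsilon_i^2e^{N_i}=1$,
$$-\Delta w_1^i=V_i(x_i+\varepsilon_iy)e^{w_2^i},\quad-\Delta w_2^i=W_i(x_i+\varepsilon_iy)e^{w_1^i},\quad w_1^i(0)=0,\quad|w_1^i-w_2^i|\le C_0,$$
the last by Lemma 2(iii).

The functions are locally bounded from below. On $B_{2R}(0)$, for large $i$, $w_1^i\le1$ and $0\le-\Delta w_1^i\le be$. Let $\zeta$ solve $-\Delta\zeta=-\Delta w_1^i$ there with zero boundary values, so $0\le\zeta\le C_R$. Then $1-w_1^i+\zeta$ is harmonic and $\ge0$, with value $1+\zeta(0)\le C_R$ at $0$. By (3.5) it is at most $C_R$ on $B_R(0)$, so $w_1^i\ge-C_R$ there. Hence $w_1^i$, and then $w_2^i$, is locally bounded with locally bounded Laplacian, and a subsequence converges in $C^1_{loc}(\mathbb R^2)$ to a pair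 as in Lemma 3 with $V_0=V(x_0)>0$, $W_0=W(x_0)>0$. The integrals are finite by Fatou, since $\int_{B_R}e^{w_1^i}dy=\int_{B_{R\varepsilon_i}(x_i)}e^{u_i}\le C_1$, and similarly for $w_2^i$.

Let $\tau=\frac{2\eta}{2+\eta}\in(0,2)$. By Lemma 3 one of the limit masses is at least $8\pi$, so there is $R$ such that for large $i$ one of $\int_{B_{R\varepsilon_i}(x_i)}V_ie^{v_i}$, $\int_{B_{R\varepsilon_i}(x_i)}W_ie^{u_i}$ is at least $8\pi-2\pi\tau$. By (3.1), $G(x_i,y)\ge\frac1{2\pi}\log\frac{d_i}{|x_i-y|}$ for $y\in B_{d_i}(x_i)$. Representing $u_i(x_i)$ or $v_i(x_i)$, both at most $N_i$, by Green's function,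
$$N_i\ge(4-\tau)\log\frac{d_i}{R\varepsilon_i}=(4-\tau)\Big(\frac{N_i}2-\log\frac1{d_i}-\log R\Big).$$
Solving for $N_i$,
$$N_i\le\frac{2(4-\tau)}{2-\tau}\log\frac1{d_i}+C=(4+\eta)\log\frac1{d_i}+C,$$
because $\frac{2(4-\tau)}{2-\tau}=2+\frac4{2-\tau}$ and $2-\tau=\frac4{2+\eta}$. So $L_i\le C$, a contradiction.

From now on fix $\eta\in(0,2\alpha-1)$ and $\theta=2\alpha-1-\eta\in(0,1)$, and let $F=e^u+e^v$.

**Step 2: $|\nabla u|,|\nabla v|\le Cd^{-2-\eta}$.** Given $x$, let $\lambda=\kappa_1d(x)^{2+\eta/2}$, with $\kappa_1$ small enough that always $\lambda\le d(x)/2$. On $B_\lambda(x)$, Step 1 gives $0\le u,v\le C(1+\log^+\frac1d)$ and $|\Delta u|,|\Delta v|\le Cd^{-4-\eta}$ with $d=d(x)$. By (3.4),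
$$|\nabla u(x)|\le C\big(d^{-2-\eta/2}(1+\log^+\tfrac1d)+d^{2+\eta/2}d^{-4-\eta}\big)\le Cd^{-2-\eta},$$
and likewise for $v$.

**Step 3: the boundary energy is controlled by a weighted integral.** We claim
$$J\le C+C\int_\Omega F\,d^{-1+\theta}\,dx. \tag{8.1}$$
Let $X\in C^\infty(\bar\Omega;\mathbb R^2)$ with $X=\nu$ on $\partial\Omega$. There $\nabla u=\partial_\nu u\,\nu$ and $\nabla v=\partial_\nu v\,\nu$, so the flux of the field in (3.6) is $(1+1-1)\,\partial_\nu u\,\partial_\nu v$. With $\Delta u=-Ve^v$, $\Delta v=-We^u$, integration of (3.6) gives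
$$J\le\Big|\int VX\!\cdot\!\nabla e^v\Big|+\Big|\int WX\!\cdot\!\nabla e^u\Big|+C\int(|\nabla u|^2+|\nabla v|^2).$$
For the last term, by Step 1, $\int|\nabla u|^2=\int uVe^v\le C\int F(1+\log^+\frac1d)\le C\int Fd^{-1+\theta}$; similarly for $v$.

For the first term let $\sigma(x)=d(x)^2/(2D)\le d(x)/2$, let $\varrho$ be a standard mollifier supported in the unit ball, and
$$\tilde V(x)=\int\Lambda(x,y)V(y)\,dy,\qquad\Lambda(x,y)=\sigma(x)^{-2}\varrho\Big(\frac{x-y}{\sigma(x)}\Big).$$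
Then $\int\Lambda(x,y)\,dy=1$. As $d$ is Lipschitz with constant $1$, $|\nabla\sigma|=d|\nabla d|/D\le1$ a.e., and $|\nabla_x\Lambda|\le C\sigma^{-3}1_{\{|x-y|\le\sigma\}}$ a.e. So $\tilde V$ is locally Lipschitz in $\Omega$, and by dominated convergence we may differentiate under the integral at every point where $d$ is differentiable. Using $\int\nabla_x\Lambda\,dy=0$,
$$|\tilde V-V|\le C\sigma^\alpha\le Cd^{2\alpha},\qquad|\nabla\tilde V(x)|=\Big|\int\nabla_x\Lambda(x,y)(V(y)-V(x))\,dy\Big|\le C\sigma^{\alpha-1}\le Cd^{2\alpha-2}.$$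
Thus $\tilde V$ extends continuously to $\bar\Omega$ by $V$ on $\partial\Omega$, and $|\nabla\tilde V|$ is integrable since $2\alpha-2>-1$. On $\{d>t\}$ the divergence theorem applies to the Lipschitz field $\tilde Ve^vX$. Let $t\to0$, using the continuity of $\tilde Ve^vX$ on $\bar\Omega$ and the integrability of $d^{2\alpha-2}$. Since $v=0$ and $X\cdot\nu=1$ on $\partial\Omega$,
$$\Big|\int\tilde VX\!\cdot\!\nabla e^v\Big|=\Big|\int_{\partial\Omega}\tilde V\,ds-\int e^v\,\mathrm{div}(\tilde VX)\Big|\le C+C\int Fd^{2\alpha-2}.$$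
By Step 2,
$$\Big|\int(V-\tilde V)X\!\cdot\!\nabla e^v\Big|\le C\int d^{2\alpha}e^vd^{-2-\eta}=C\int e^vd^{-1+\theta}.$$
Since $2\alpha-2=-1+\theta+\eta$, also $d^{2\alpha-2}\le Cd^{-1+\theta}$. The same argument applies to $W$, and (8.1) follows.

**Step 4: a dichotomy for interior points.** Write $d=d(x)$ and $Q_x=B_{d/8}(x)$. We show that there are $K,c_1,r_0>0$ such that if $d(x)\le r_0$, then $x$ is *good*, meaning $\int_{Q_x}F\le Kd^2$, or $x$ is *bad*, meaning $u,v\ge c_1$ on $Q_x$.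

Let $r_0\le\rho/2$. If $\mathrm{dist}(x,S)\ge\rho$, then $Q_x$ stays at distance at least $\rho/2$ from $S$, so $F\le C$ on $Q_x$ by Lemma 2(i), and $x$ is good if $K$ is large. Otherwise $E:=B_{d/2}(x)\subset B_{2\rho}(S)$, so $V,W\ge c_0$ on $E$. Let $\mu_u=Ve^v\,dx$, $\mu_v=We^u\,dx$.

*Case 1: $\mu_u(E)\ge2\pi$ or $\mu_v(E)\ge2\pi$.* Since $|u-v|\le C_0$ and $c_0\le V,W\le b$ on $E$, both masses are at least a positive constant. By (3.1) and scaling, $G\ge G_{B_d(x)}\ge C^{-1}$ on $E\times E$, because the Green function of the unit disc is bounded below by a positive constant on $B_{1/2}\times B_{1/2}$. So $u,v\ge C^{-1}$ on $E\supset Q_x$, and $x$ is bad.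

*Case 2: both masses are less than $2\pi$.* Write $u=H+P$ in $E$ with $P=\int_EG_E\,d\mu_u\ge0$ and $H$ harmonic; $H\ge0$ because $H=u\ge0$ on $\partial E$. As $G_E(y,y')\le\frac1{2\pi}\log\frac d{|y-y'|}$, (3.3) with $\ell=d$, $q=1$, $m=2\pi$ gives $\int_Ee^P\le2\pi d^2$. By (3.5) with ratio $\varrho/R=\frac14$, $\frac35H(x)\le H\le\frac53H(x)$ on $Q_x$, so $\int_{Q_x}e^u\le2\pi d^2e^{\frac53H(x)}$. If $\int_{Q_x}e^u>\frac K2d^2$, then $H(x)\ge\frac35\log\frac K{4\pi}$ and
$$u\ge H\ge\tfrac35H(x)\ge\tfrac9{25}\log\tfrac K{4\pi}\ge1+C_0\quad\text{on }Q_x$$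
for $K$ large, so $v\ge1$ there too: $x$ is bad. If $\int_{Q_x}e^v>\frac K2d^2$, argue symmetrically. If neither holds, $x$ is good.

**Step 5: a bad point is visible on the boundary.** Let $x$ be bad, $d=d(x)\le r_0$ with $r_0$ small, and let $I_x=\{z\in\partial\Omega:|z-\pi(x)|<d/32\}$. We show $|\partial_\nu u|,|\partial_\nu v|\ge C^{-1}/d$ on $I_x$. For $z\in I_x$ let $x'=z+d\,n(z)$. If $L$ is a Lipschitz constant of $n$ and $r_0L\le1$, then $|x'-x|\le(1+dL)|z-\pi(x)|<d/16$, so $B_{d/16}(x')\subset Q_x$. Moreover $B_d(x')\subset\Omega$ is tangent to $\partial\Omega$ at $z$, if $r_0\le\rho_0$. In the annulus $B_d(x')\setminus B_{d/16}(x')$ the superharmonic function $u$ dominates the harmonic function $c_1\frac{\log(d/|y-x'|)}{\log16}$: on the inner circle $u\ge c_1$, and on the outer circle $u\ge0$. Both vanish at $z$, so $-\partial_\nu u(z)\ge\frac{c_1}{d\log16}$. The same holds for $v$. Since $I_x$ has length at least $d/16$,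
$$\int_{I_x}\partial_\nu u\,\partial_\nu v\,ds\ge\frac{c_2}d\qquad(x\text{ bad}), \tag{8.2}$$
with a constant $c_2>0$.

**Step 6: $J\le C$.** We spread the weighted integral over the discs $Q_x$. Let $0<r\le r_0/2$. If $y\in\Omega_r$ and $|x-y|<d(y)/16$, then $\frac{15}{16}d(y)\le d(x)\le\frac{17}{16}d(y)<2r$ and $|x-y|<d(x)/8$, so $y\in Q_x$ and $x\in\Omega_{2r}$. Averaging over such $x$ and using Fubini,
$$\int_{\Omega_r}Fd^{-1+\theta}\,dy\le C\int_{\Omega_{2r}}d(x)^{-3+\theta}\Big(\int_{Q_x}F\Big)dx .$$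
Good $x$ contribute at most $CK\int_\Omega d^{-1+\theta}\le C$. For bad $x$, $\int_{Q_x}F\le C_1+C_2\le C\,d(x)\int_{I_x}\partial_\nu u\,\partial_\nu v\,ds$ by (8.2), so they contribute at most
$$C\int_{\partial\Omega}\partial_\nu u\,\partial_\nu v(z)\Big[\int_{\{x\in\Omega_{2r}:|z-\pi(x)|<d(x)/32\}}d(x)^{-2+\theta}dx\Big]ds(z).$$
In the coordinates $x=s+tn(s)$ the condition restricts $s$ to a set of length at most $Ct$, so the bracket is at most $C\int_0^{2r}t^{-2+\theta}\,t\,dt\le Cr^\theta$. Together with (8.1) and $\int_{\Omega\setminus\Omega_r}Fd^{-1+\theta}\le r^{-1+\theta}(C_1+C_2)$,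
$$J\le C+Cr^{-1+\theta}+C_*r^\theta J,$$
with $C_*$ independent of $r$ and $i$. Here $J<\infty$ since $u,v\in C^2(\bar\Omega)$. Choose $r$ with $C_*r^\theta\le\frac12$ to get $J\le C$.

**Step 7: boundedness near $\partial\Omega$, and the contradiction.** If $x$ is bad with $d(x)\le r_0$, then (8.2) and Step 6 give $c_2/d(x)\le J\le C$. So there is $r_2>0$ such that all $x$ with $d(x)<r_2$ are good. It remains to bound $u(x),v(x)$ at a good point with $d=d(x)$ small.

In $Q_x$ write $v=H+P$, with $P\ge0$ the Green potential in $Q_x$ of $We^u$, whose mass is at most $bKd^2$, and $H\ge0$ harmonic. If $4bKd^2\le2\pi$, (3.3) with $\ell=d/4$, $q=4$ gives $\int_{Q_x}e^{4P}\le Cd^2$. By the mean value property, $H\le v$, and Jensen,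
$$H(x)=\text{mean}_{Q_x}H\le\text{mean}_{Q_x}v\le\log\big(\text{mean}_{Q_x}e^v\big)\le\log\frac{64K}\pi\le C .$$
By (3.5) with ratio $\frac12$, $H\le3H(x)\le C$ on $B'=B_{d/16}(x)$, so $\int_{B'}e^{4v}\le Cd^2$. Now write $u=\tilde H+\tilde P$ in $B'$ in the same way. Again $\tilde H(x)\le\log(\text{mean}_{B'}e^u)\le C$. With the explicit Green function of $B'$ at its center and Hölder's inequality,
$$\tilde P(x)\le\frac b{2\pi}\Big\|\log\frac d{16|x-\cdot|}\Big\|_{L^{4/3}(B')}\|e^v\|_{L^4(B')}\le Cd^{3/2}d^{1/2}\le C .$$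
So $u(x)\le C$, and symmetrically $v(x)\le C$. Hence $u_i,v_i$ are bounded near $\partial\Omega$. As $S\subset\partial\Omega$, Lemma 2(i) bounds them in the rest of $\Omega$. This contradicts $\max(\|u_i\|_\infty,\|v_i\|_\infty)\to\infty$. $\blacksquare$

With Theorem 1 this fixes the threshold: boundedness of $(V_i),(W_i)$ in $C^{0,\alpha}(\bar\Omega)$ implies the bounds for every $\alpha>\frac12$, and does not imply them for $\alpha=\frac12$.

## 9. Which limits $(V,W)$ admit blow-up: proof of Theorem 3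

### 9.1 Necessity: the limit inherits a bounded solution

Pass to a subsequence along which $\|u_i\|_\infty+\|v_i\|_\infty\to\infty$ and Section 6 applies. Then $S\ne\emptyset$, since otherwise Lemma 2(i) bounds $u_i,v_i$; so (b) holds by Lemma 2(ii).

**Step 1: the limits are Green potentials.** This rules out that the concentrated mass leaves something behind. By Lemma 2(i) and elliptic estimates, for a subsequence $u_i\to u$, $v_i\to v$ in $C^1_{loc}(\Omega)$, and $e^u,e^v\in L^1(\Omega)$ by Fatou. For fixed $x\in\Omega$ and small $s$,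
$$u_i(x)=\int_{\Omega\setminus B_s(S)}G(x,y)V_ie^{v_i}\,dy+O\Big(\sup_{\Omega\cap B_s(S)}G(x,\cdot)\Big).$$
The first term converges to $\int_{\Omega\setminus B_s(S)}G(x,y)Ve^v\,dy$ as $i\to\infty$, by dominated convergence, since $v_i$ is bounded off $B_s(S)$. The error is uniform in $i$ and tends to $0$ as $s\to0$, because $S\subset\partial\Omega$ and $G(x,\cdot)$ vanishes continuously on $\partial\Omega$. So $u=\int G(\cdot,y)Ve^v\,dy$, and likewise $v=\int G(\cdot,y)We^u\,dy$.

**Step 2: the limits are continuous on $\bar\Omega$.** The measure $Ve^v\,dx$ has no atoms. Given $q<\infty$, every $x_0\in\bar\Omega$ has a radius $r$ with $q\int_{\Omega\cap B_{2r}(x_0)}Ve^v<4\pi$, and (6.1) with a finite cover gives $e^u\in L^q(\Omega)$. Then $v$, the potential of $We^u\in L^q$, is bounded. Then $u$, the potential of $Ve^v\in L^\infty$, is bounded. By (3.2) both are in $C^0(\bar\Omega)$ and vanish on $\partial\Omega$. This is (a) with $(U_1,U_2)=(u,v)$.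

In particular, if $VW\equiv0$ on $\partial\Omega$, then (b) fails, so no blow-up is possible.

### 9.2 Sufficiency: two different boundary values $V(x_0)\ne W(x_0)$

Translate so that $x_0=0$. Put $\alpha_0=V(0)>0$, $\beta_0=W(0)>0$. By symmetry assume $\alpha_0\ge\beta_0$, and set $\kappa=\log(\alpha_0/\beta_0)\ge0$.

In Theorem 1 the function $cT$ solved the limit problem, since $-\Delta(cT)=c=(ce^{-cT})e^{cT}$. So one would try $u\approx U_1+\psi$, $v\approx U_2+\psi$. Then $-\Delta u$ and $-\Delta v$ are both close to $f$ near $p$, while $e^u$ and $e^v$ are close to $e^\psi\approx f/\gamma$. Both coefficients come out as $\gamma$ near $p$, and this fails as soon as $\alpha_0\ne\beta_0$. What is needed is that $u$ exceed $v$ by $\kappa$ at the core, and by nothing at the boundary. Since $\psi(p)\to\infty$, a small multiple of $\psi$ does this: take $u\approx U_1+(1+\tau)\psi$ with $\tau\psi(p)=\kappa$, so $\tau\to0$.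

**Step 1: construction.** Let $a_1=Ve^{U_2}$, $a_2=We^{U_1}$, continuous and $\ge0$; since $U_1(0)=U_2(0)=0$, $a_1(0)=\alpha_0$, $a_2(0)=\beta_0$. For small $s$ there are $a_j^s\in C^\infty(\bar\Omega)$, $a_j^s\ge0$, with $a_j^s=a_j(0)$ on $B_s(0)\cap\bar\Omega$ and $\|a_j^s-a_j\|_\infty\to0$ as $s\to0$: extend $a_j$ to a nonnegative continuous function on $\mathbb R^2$, mollify it to get $b_j^s\ge0$ within $s$ of $a_j$ on $\bar\Omega$, and put $a_j^s=\zeta a_j(0)+(1-\zeta)b_j^s$ with a cutoff $\zeta$ equal to $1$ on $B_s(0)$ and $0$ off $B_{2s}(0)$.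

Let $\delta=s/2$, $\gamma=\alpha_0$, and take $\varepsilon,f,\psi$ from Section 4; then $B_{\delta/2}(p)\subset B_s(0)$. Set
$$M=\log\frac1\delta,\qquad\tau=\frac\kappa{\psi(p)}\to0,\qquad\mathcal E=e^{\tau\psi},$$
so $1\le\mathcal E\le C$ by Lemma 1(4). Let $\chi$ be a smooth cutoff, $0\le\chi\le1$, $\chi=1$ for $r<M\varepsilon$, $\chi=0$ for $r>2M\varepsilon$; note $2M\varepsilon\le C\delta^2\log\frac1\delta<\delta/2$. Define $u,v\in C^\infty(\bar\Omega)$, vanishing on $\partial\Omega$, by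
$$-\Delta u=A_1:=a_1^se^\psi+\tau f\ge0,\qquad-\Delta v=A_2:=a_2^se^\psi\big[\chi e^\kappa+(1-\chi)\mathcal E\big]\ge0,$$
and $V_s=A_1e^{-v}$, $W_s=A_2e^{-u}$. Then $(P)$ holds with data $V_s,W_s\ge0$ in $C^\infty(\bar\Omega)$. Put
$$z_1=u-U_1-(1+\tau)\psi,\qquad z_2=v-U_2-\psi .$$
Both are in $C^0(\bar\Omega)$ and vanish on $\partial\Omega$, so they are the Green potentials of $-\Delta z_1$, $-\Delta z_2$ (Section 3). The next two steps show that they tend to $0$ uniformly.

**Step 2: $\|z_1\|_\infty\to0$.** Here $-\Delta z_1=a_1^se^\psi+\tau f-a_1-(1+\tau)f=a_1^se^\psi-a_1-f$. On $\{r<\delta/2\}$, where $a_1^s=\alpha_0$, this equals $(\alpha_0e^\psi-f)-a_1$. By (4.3) with $q=\frac65$ the first part is $O(\delta^{1/3})$ in $L^{6/5}$, and the second is bounded on a set of measure at most $\pi\delta^2/4$. On $\{r\ge\delta/2\}$ it equals $a_1^s(e^\psi-1)-f+(a_1^s-a_1)$. By Lemma 1(2),(3), $a_1^s(e^\psi-1)-f$ is bounded and $O(\delta)$ in $L^1$, hence $O(\delta^{5/6})$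 in $L^{6/5}$, and $a_1^s-a_1\to0$ uniformly. So $-\Delta z_1\to0$ in $L^{6/5}(\Omega)$, and (3.2) gives $\|z_1\|_\infty\to0$.

**Step 3: $\|z_2\|_\infty\to0$.** On $\{r<\delta/2\}$ we have $a_2^s=\beta_0$ and $\beta_0e^\kappa=\alpha_0$, so
$$-\Delta z_2=\chi(\alpha_0e^\psi-f)+(1-\chi)(\beta_0\mathcal Ee^\psi-f)-a_2 .$$
On $\{r\ge\delta/2\}$, $\chi=0$ and $-\Delta z_2=a_2^s(e^{(1+\tau)\psi}-1)-f+(a_2^s-a_2)$ with $0\le e^{(1+\tau)\psi}-1\le C\psi$. All terms except
$$\omega:=(1-\chi)(\beta_0\mathcal Ee^\psi-f)1_{\{r<\delta/2\}}$$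
tend to $0$ in $L^{6/5}$ as in Step 2. The function $\omega$ lives in the annulus where $\tau\psi$ has dropped below $\kappa$, and is treated directly. By Lemma 1(1), $|\omega|\le Cf1_{\{r\ge M\varepsilon\}}$, so
$$\|\omega\|_1\le C\varepsilon^2\int_{M\varepsilon}^\infty t^{-3}dt\le CM^{-2},\qquad\|\omega\|_\infty\le C\varepsilon^{-2}\le C\delta^{-4}.$$
Splitting at $|x-y|=\delta^4$ and using (3.1),
$$\Big|\int G(x,y)\omega(y)\,dy\Big|\le C\log\frac D{\delta^4}\,\|\omega\|_1+C\|\omega\|_\infty\int_{|y|<\delta^4}\log\frac D{|y|}\,dy\le\frac{C\log(1/\delta)}{\log^2(1/\delta)}+C\delta^4\log\frac1\delta\to0 .$$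

**Step 4: convergence of the data.** Since $v=U_2+\psi+z_2$,
$$V_s=a_1^se^{-U_2-z_2}+\tau fe^{-\psi}e^{-U_2-z_2}\to a_1e^{-U_2}=V\quad\text{uniformly},$$
because $fe^{-\psi}\le C$ and $\tau\to0$. Since $u=U_1+(1+\tau)\psi+z_1$ and $\kappa=\tau\psi(p)$,
$$W_s=a_2^se^{-U_1-z_1}\big[\chi e^{\tau(\psi(p)-\psi)}+1-\chi\big].$$
On $\mathrm{supp}\,\chi$, where $r\le2M\varepsilon$, Lemma 1(1) gives $\tau|\psi-\psi(p)|\le\frac\kappa{\psi(p)}\big(2\log(1+4M^2)+C\big)\to0$, because $\psi(p)=2\log\frac1\varepsilon+\log\frac8\gamma$ is asymptotic to $4\log\frac1\delta$ by (4.2), while $M=\log\frac1\delta$. So the bracket tends to $1$ uniformly, and $W_s\to a_2e^{-U_1}=W$ uniformly.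

**Step 5: bounds and blow-up.** The functions $U_j,z_j$ are bounded, so
$$\int e^u+\int e^v\le C\int e^{(1+\tau)\psi}=C\int\mathcal Ee^\psi\le C\int e^\psi\le C,$$
while $u(p)\ge\psi(p)-C\to\infty$ and $v(p)\ge\psi(p)-C\to\infty$. Take $s=s_i\to0$. $\blacksquare$
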